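
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem*{problem}{Problem}

\title{Trees whose non-scattered kernel is moved by an embedding\\ and which have only finitely many twins}


\begin{abstract}
Two trees are equimorphic if each embeds in the other, and a twin of a tree $T$ is a tree equimorphic to $T$, counted up to isomorphism. The non-scattered kernel $Ker(T)$ is the union of the vertex sets of all subdivided complete binary trees in $T$. Laflamme, Pouzet and Sauer ask whether a non-scattered tree $T$ with an embedding $f$ such that $f(Ker(T))\neq Ker(T)$ must have infinitely many twins. We show that it need not: there is such a tree, of cardinality $2^{\aleph_0}$, whose only twin is itself. The cardinality is optimal, since every such tree with fewer than $2^{\aleph_0}$ vertices has at least $2^{\aleph_0}$ twins. For every cardinal $\kappa\ge 2^{\aleph_0}$ and every $n\ge 1$ we construct such a tree of cardinality $\kappa$ with exactly $n$ twins. The construction rests on a function on a free group, built together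 with the group, for which every change at finitely many points is realized by a left translation.
\end{abstract}

\section{Introduction}

\subsection*{The problem}
Graphs are simple and undirected, and trees may be infinite. An \emph{embedding} of a tree $T$ into a tree $T'$ is an injective map $f:V(T)\to V(T')$ such that $x,y$ are adjacent in $T$ if and only if $f(x),f(y)$ are adjacent in $T'$; an embedding \emph{of} $T$ is an embedding of $T$ into itself. Two trees are \emph{equimorphic} if each embeds in the other, and a \emph{twin} of $T$ is a tree equimorphic to $T$. Twins are counted up to isomorphism, so every tree has at least one twin, namely itself.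

Let $\mathrm T_2$ be the complete binary tree: it has a root, and every vertex has exactly two children. A tree is \emph{scattered} if it contains no subdivision of $\mathrm T_2$ as a subtree. For a non-scattered tree $T$, the \emph{non-scattered kernel} $Ker(T)$ is the union of the vertex sets of all subtrees of $T$ that are subdivisions of $\mathrm T_2$. Every embedding $f$ of $T$ maps subdivisions of $\mathrm T_2$ to subdivisions of $\mathrm T_2$, so $f(Ker(T))\subseteq Ker(T)$. The following question of Laflamme, Pouzet and Sauer \cite{LPS} concerns the case in which this inclusion is proper.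

\begin{problem}
Let $T$ be a non-scattered tree with an embedding $f$ such that $f(Ker(T))\ne Ker(T)$. Does $T$ have infinitely many twins?
\end{problem}

The natural guess is yes. Take $T=\mathrm T_2$. Its kernel is everything, and mapping $\mathrm T_2$ onto the part below one child of the root moves the kernel. For $m\ge1$ let $P_m$ be $\mathrm T_2$ with a path of length $m$ attached at the root. Then $P_m$ contains $\mathrm T_2$, and it embeds in $\mathrm T_2$: send the root to a vertex at depth $m$ and the path onto the path up to the root. The only leaf of $P_m$ is at distance $m$ from the nearest vertex of degree $3$, so the $P_m$ are pairwise non-isomorphic twins of $\mathrm T_2$. In general, if $f(Ker(T))\neq Ker(T)$ then (Lemma~\ref{lem:missed}) some component $C$ of $T\setminus f(T)$ is non-scattered. Let $z$ be the vertex of $C$ adjacent to $f(T)$. Pruning $C$ to any subtree $W$ that contains $z$ gives a tree between $f(T)$ and $T$, which is a twin of $T$, and there are at least $2^{\aleph_0}$ isomorphism types of such rooted trees $(W,z)$. How could all these twins be isomorphic?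

\subsection*{Results}
We work in ZFC and write $\mathfrak c=2^{\aleph_0}$. For trees that are not too large the guess is right.

\begin{theorem}\label{thm:small}
Let $T$ be a non-scattered tree with $|V(T)|<\mathfrak c$, and suppose that some embedding $f$ of $T$ satisfies $f(Ker(T))\neq Ker(T)$. Then $T$ has at least $\mathfrak c$ twins. If $T$ is countable, it has exactly $\mathfrak c$ twins.
\end{theorem}

This covers all locally finite trees, since these are countable. In general, however, the answer to the Problem is \emph{no}.

\begin{theorem}\label{thm:one}
There is a non-scattered tree $T$ of cardinality $\mathfrak c$, with an embedding $f$ satisfying $f(Ker(T))\ne Ker(T)$, such that every tree equimorphic to $T$ is isomorphic to $T$.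
\end{theorem}

\begin{theorem}\label{thm:n}
For every cardinal $\kappa\ge\mathfrak c$ and every integer $n\ge1$ there is a non-scattered tree $T$ of cardinality $\kappa$ that has an embedding $f$ with $f(Ker(T))\neq Ker(T)$ and has exactly $n$ twins.
\end{theorem}

Theorem~\ref{thm:small} and the case $n=1$ of Theorem~\ref{thm:n} give the exact threshold.

\begin{corollary}
Let $\kappa$ be an infinite cardinal. The Problem has a positive answer for all trees of cardinality $\kappa$ if and only if $\kappa<\mathfrak c$.
\end{corollary}

\subsection*{The idea}
For all the pruned trees to be isomorphic to $T$, the tree $T$ must itself contain, behind some edge, a copy of every pruned branch. Abundance alone is not enough. Let $v$ be a vertex joined to the roots of $\mathfrak c$ copies of every non-empty rooted tree in which each vertex has at most two children; call this tree $S$, and let $S'\subseteq S$ keep only the branches isomorphic to $\mathrm T_2$. Then $S$ embeds in $S'$, even with one branch left unused, so its kernel is moved. But $S'$ together with one further branch that is a path with $i$ vertices, attached to $v$ by an end, lies between $S'$ and $S$, and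 these trees, $i=1,2,\dots$, are pairwise non-isomorphic twins of $S$. Here embeddings are too flexible: they may enlarge infinitely many branches at once.

So we want a tree $T$ made of a rigid \emph{base} and of \emph{branches} hanging at certain points of the base, with two competing properties:
\begin{itemize}
\item every embedding of $T$ enlarges only finitely many branches;
\item every change of finitely many branches can be undone by a symmetry of the base.
\end{itemize}
A twin then differs from $T$ in finitely many branches, by the first property, and is isomorphic to $T$, by the second. The base will be a Cayley graph of a free group $F$ with marked edges, so that its symmetries are exactly the left translations $L_g(y)=gy$. The branches are recorded by a function $\lambda$ from $F$ to the rooted trees with at most two children per vertex (with an additional value for ``no branch''). We obtain both properties by arranging that $\{\lambda\circ L_g:g\in F\}$ is exactly the set of functions that differ from $\lambda$ at only finitely many points. Producing such a pair $(F,\lambda)$ is the heart of the matter (Section~\ref{sec:group}). Section~\ref{sec:line} shows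 on a line, and then on a first free group, how the function arises.

\section{Twins and the kernel}\label{sec:prelim}

\subsection{Twins are intermediate subtrees}
An embedding $f$ of trees maps paths to paths, hence preserves distances, and it does not decrease degrees. Moreover, every injective map $f$ between trees that preserves adjacency is an embedding: if $f(x),f(y)$ were adjacent but $x,y$ not, the image of the path from $x$ to $y$ would form a cycle with the edge $f(x)f(y)$. We write $f(T)$ for the subtree induced on $f(V(T))$; it is isomorphic to $T$.

\begin{lemma}\label{lem:sandwich}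
Up to isomorphism, the twins of $T$ are the subtrees $R$ of $T$ for which there is an embedding $\varphi$ of $T$ with $\varphi(T)\subseteq R\subseteq T$.
\end{lemma}
\begin{proof}
If $\varphi(T)\subseteq R\subseteq T$, then $\varphi$ embeds $T$ in $R$ and the inclusion embeds $R$ in $T$. Conversely, let $R$ be a twin of $T$, with embeddings $i:T\to R$ and $j:R\to T$. Then $j(R)\cong R$ and $j(i(T))\subseteq j(R)\subseteq T$, so $j(R)$ and $\varphi=j\circ i$ are as required.
\end{proof}

\subsection{The kernel}
Let $D$ be a subdivision of $\mathrm T_2$. The \emph{nodes} of $D$ are the original vertices of $\mathrm T_2$; the words child, below and root refer to the binary tree. For a node $q$, let $D_q$ consist of $q$ and everything of $D$ below $q$; it is again a subdivision of $\mathrm T_2$.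

\begin{lemma}\label{lem:cut}
If $D$ is a subdivision of $\mathrm T_2$ and $e$ is an edge of $D$, then both components of $D-e$ contain a subdivision of $\mathrm T_2$.
\end{lemma}
\begin{proof}
Let $e$ lie on the path that replaces the edge from a node $q$ to its child $q'$. One component contains $D_{q'}$. The other contains the root. Let $c$ be the child of the root that is neither equal to nor an ancestor of $q'$. Neither $D_c$ nor the path from the root to $c$ contains $e$, so this component contains $D_c$.
\end{proof}

The following facts about the kernel are known; we include short proofs.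

\begin{lemma}\label{lem:kernel}
Let $T$ be a non-scattered tree.
\begin{enumerate}
\item[(a)] A vertex $x$ lies in $Ker(T)$ if and only if it has two distinct neighbors $y,y'$ such that the components of $T-x$ containing $y$ and $y'$ are both non-scattered.
\item[(b)] $Ker(T)$ induces a subtree of $T$.
\item[(c)] $f(Ker(T))\subseteq Ker(T)$ for every embedding $f$ of $T$.
\end{enumerate}
\end{lemma}
\begin{proof}
(a) Let $x$ lie on a subdivision $D$ of $\mathrm T_2$. Then $x$ has at least two neighbors $y,y'$ in $D$. By Lemma~\ref{lem:cut}, the component of $D-xy$ containing $y$ contains a subdivision of $\mathrm T_2$, and this component lies in the component of $T-x$ containing $y$. The same holds for $y'$. Conversely, let the components of $T-x$ containing $y$ and $y'$ contain subdivisions $D$ and $D'$ of $\mathrm T_2$, respectively. Follow the path from $x$ to its first vertex $d$ on $D$, then descend in $D$ from $d$ to a node $q$ equal to or below $d$. The resulting path from $x$ to $q$ starts with the edge $xy$ and meets $D_q$ only in $q$. Do the same with $D'$ to get $q'$. The two paths, together with $D_q$ and $D'_{q'}$, form a subdivision of $\mathrm T_2$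 with root $x$.

(b) Let $z$ be an inner vertex of the path between $x,x'\in Ker(T)$. By (a), $x$ has a neighbor that does not lie on the path to $z$ and whose component in $T-x$ is non-scattered. This component lies in the component of $T-z$ containing $x$, which is therefore non-scattered. In the same way, the component of $T-z$ containing $x'$ is non-scattered. These two components are different, so $z\in Ker(T)$ by (a).

(c) Embeddings map subdivisions of $\mathrm T_2$ to subdivisions of $\mathrm T_2$.
\end{proof}

The hypothesis of the Problem can now be read off from what the embedding misses.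

\begin{lemma}\label{lem:missed}
Let $T$ be non-scattered and let $f$ be an embedding of $T$. Then $f(Ker(T))\neq Ker(T)$ if and only if some component of $T\setminus f(T)$ is non-scattered.
\end{lemma}
\begin{proof}
Put $K=Ker(T)$. If $T\setminus f(T)$ contains a subdivision of $\mathrm T_2$, its vertices lie in $K$ but not in $f(K)$.

Conversely, let $f(K)\ne K$, so $\emptyset\ne f(K)\subsetneq K$. Since $K$ is connected, there is $x\in K\setminus f(K)$ adjacent to some $v\in f(K)$. Let $S$ be the component of $T-v$ containing $x$. A path from a vertex of $S$ to $v$ passes through $x$. As $f(K)$ is connected and contains $v$ but not $x$, we get $S\cap f(K)=\emptyset$. By Lemma~\ref{lem:kernel}(a), $x$ has a neighbor $y\neq v$ whose component in $T-x$ is non-scattered. This component lies in $S$, so $S$ contains a subdivision $D$ of $\mathrm T_2$.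

The tree $D$ may still meet $f(T)$, but it is not contained in it: otherwise $f^{-1}(D)$ would be a subdivision of $\mathrm T_2$ in $T$, hence $f^{-1}(D)\subseteq K$ and $D\subseteq f(K)\cap S=\emptyset$. The intersection $D\cap f(T)$ is empty or a subtree. If it is empty, then $D$ lies in one component of $T\setminus f(T)$. Otherwise there is an edge $e=uu'$ of $D$ with $u\in f(T)$ and $u'\notin f(T)$. Since $D\cap f(T)$ is connected, the component of $D-e$ containing $u'$ is disjoint from $f(T)$. It lies in one component of $T\setminus f(T)$, and it is non-scattered by Lemma~\ref{lem:cut}.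
\end{proof}

\section{Fewer than $\mathfrak c$ vertices}

We prove Theorem~\ref{thm:small}. Pruning produces $\mathfrak c$ different rooted pieces, each of which appears in some twin, and a tree with fewer than $\mathfrak c$ vertices contains too few pieces for many of these twins to coincide.

\begin{proof}[Proof of Theorem~\ref{thm:small}]
By Lemma~\ref{lem:missed}, let $C$ be a non-scattered component of $T\setminus f(T)$. Since $f(T)$ and $C$ are connected and $T$ is a tree, exactly one edge $wz$ joins a vertex $w\in f(T)$ to a vertex $z\in C$. For every subtree $W$ of $C$ containing $z$, let $T_W$ be the subtree of $T$ induced on $f(V(T))\cup V(W)$. Since $f(T)\subseteq T_W\subseteq T$, it is a twin of $T$.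

\emph{There are at least $\mathfrak c$ isomorphism types of rooted trees $(W,z)$.} Let $D\subseteq C$ be a subdivision of $\mathrm T_2$, and let $d$ be the first vertex on $D$ of the path from $z$ to $D$. Choose a node $q_0$ of $D$ equal to or below $d$ and, for each $i\geq 0$, a child node $q_{i+1}$ of $q_i$. The path from $z$ to $d$, followed by the descending path in $D$ from $d$ through $q_0,q_1,q_2,\dots$, is a ray $\rho$. Each $q_i$ has a neighbor $\ell_i$ in $D$ in the direction of its other child, and $\ell_i\notin\rho$. For $A\subseteq\mathbb N=\{0,1,2,\dots\}$ let $W_A$ be the subtree of $C$ induced on $V(\rho)\cup\{\ell_i:i\in A\}$. The only ray of $W_A$ starting at $z$ is $\rho$. So a rooted isomorphism from $W_A$ to $W_{A'}$ fixes every vertex of $\rho$. Since $q_i$ has a neighbor outside $\rho$ in $W_A$ exactly when $i\in A$, it follows that $A=A'$.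

\emph{Counting.} For a tree $R$, let $\mathcal B(R)$ be the set of isomorphism types of the rooted trees $(R_{u\to u'},u')$, where $uu'$ is an edge of $R$ and $R_{u\to u'}$ is the component of $R-uu'$ containing $u'$. This set depends only on the isomorphism type of $R$. Since $T$ is infinite, $|\mathcal B(T_W)|\le|V(T)|$. The edge $wz$ shows that the type of $(W,z)$ belongs to $\mathcal B(T_W)$. So if the trees $T_{W_A}$ fall into $N$ isomorphism classes, then $\mathfrak c\le N\cdot|V(T)|$. As $|V(T)|<\mathfrak c$, this forces $N\ge\mathfrak c$.

Finally, if $T$ is countable, so are its twins, and there are only $\mathfrak c$ countable trees up to isomorphism.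
\end{proof}

The argument breaks down at $|V(T)|=\mathfrak c$, because then the types of all the pieces $(W_A,z)$ can belong to $\mathcal B(R)$ for a single tree $R$. The counterexample will exploit exactly this.

\section{Labels, a line, and the last letter}\label{sec:line}

\subsection{Two kinds of rooted trees}
A \emph{rooted embedding} of rooted trees is an embedding that sends root to root. We write $W\le W'$ if $W$ has a rooted embedding into $W'$.

\begin{lemma}\label{lem:lf}
Every rooted embedding of a locally finite rooted tree into itself is bijective. If $W,W'$ are locally finite rooted trees with $W\le W'\le W$, then $W\cong W'$ as rooted trees.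
\end{lemma}
\begin{proof}
For every $k$, a rooted self-embedding maps the set of vertices at distance $k$ from the root injectively into itself, and this set is finite. In the second statement, the composition $W\to W'\to W$ is bijective, so $W'\to W$ is surjective, hence an isomorphism.
\end{proof}

Let $Q$ consist of a symbol $0$, the ``empty tree'', and of all isomorphism types of non-empty rooted trees in which every vertex has at most two children. We order $Q$ by $\le$, with $0$ as least element. By Lemma~\ref{lem:lf} this is a partial order; this antisymmetry will be essential. The greatest element is $\mathrm T_2$. A connected subgraph that contains the root of a member of $Q$ is again in $Q$. Let $\bullet\in Q$ denote the one-vertex tree. The elements of $Q$ will describe the branches of our trees.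

The second kind of rooted trees serves to mark edges. For $A\subseteq\mathbb N$, the \emph{coding tree} $E_A$ is a ray $r_0r_1r_2\dots$ with root $r_0$, together with one leaf attached to $r_{2i+1}$ for each $i\in A$, and one leaf attached to $r_{2i+2}$ for each $i\notin A$.

\begin{lemma}\label{lem:code}
If $E_A\le E_B$, then $A=B$.
\end{lemma}
\begin{proof}
In both trees the ray $r_0r_1r_2\dots$ is the only ray starting at the root, so a rooted embedding sends $r_j$ to $r_j$ for all $j$. A leaf at $r_j$, where $j\ge1$, then goes to a neighbor of $r_j$ other than $r_{j\pm1}$, that is, to a leaf at $r_j$. Thus $A\subseteq B$ and $\mathbb N\setminus A\subseteq\mathbb N\setminus B$.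
\end{proof}

If we marked only the elements of $A$, then $A\subseteq B$ would imply $E_A\le E_B$; marking the complement as well makes coding trees pairwise incomparable. Since every $E_A$ belongs to $Q$, and $Q$ consists of countable trees, $|Q|=\mathfrak c$.

\subsection{The line}\label{ssec:line}
Consider the integers as points of a line, with consecutive points joined by paths, and hang a branch $\lambda(k)\in Q$ at each point $k$. Marks on the points and paths can force every embedding to act on the points by a translation and to map the branch at each point into the branch at its image. For instance, join each point to the center of its own star with infinitely many leaves. These centers are then the only vertices of infinite degree, and a point is the only neighbor of its center that is not a leaf, so points go to points. The paths are marked by coding trees as in Section~\ref{sec:trees}.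

Now let $\lambda(k)=\mathrm T_2$ for $k\ge1$ and $\lambda(k)=0$ for $k\le0$. As $\lambda(k)\le\lambda(k+1)$ for all $k$, translation by $1$ extends to an embedding. It misses the copy of $\mathrm T_2$ at the point $1$, so it moves the kernel. Moreover, every embedding enlarges only finitely many branches, since for every $h$ we have $\lambda(k+h)=\lambda(k)$ for all but finitely many $k$.

But this tree has infinitely many twins: replace the branch at the point $1$ by any $W\in Q$. For $W\neq 0,\mathrm T_2$ these twins are pairwise non-isomorphic, since $W$ is the only branch other than $0$ and $\mathrm T_2$. Translations can move the threshold, but they cannot produce any other change of the labels.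

\subsection{The last-letter function}\label{ssec:last}
The remedy is to provide a separate symmetry for every change. Let us first do this for changes at a single point. Take the free group on letters $x_W$, one for each $W\in Q$, and set
\[
\lambda(w)=\begin{cases} W&\text{if the reduced word } w \text{ ends with } x_W,\\ 0&\text{if } w=1\text{ or } w\text{ ends with an inverse letter}.\end{cases}
\]
On the subgroup generated by $x_{\mathrm T_2}$ alone, this is the function on the line above. We compare $\lambda(x_Wy)$ with $\lambda(y)$. Multiplying by $x_W$ on the left changes the last letter of $y$ only if $y=1$ or $y=x_W^{-1}$. For $y=1$ we have $\lambda(x_W)=W$, whereas $\lambda(1)=0$. For $y=x_W^{-1}$ we have $\lambda(1)=0=\lambda(x_W^{-1})$. Hence $\lambda\circ L_{x_W}$ equals $\lambda$ except that its value at $1$ is $W$: \emph{every change of the label at the point $1$ is realized by a left translation.}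

Not all changes at other points are. Let $V,W\ne0$ and $q\neq W$, and suppose that $\lambda\circ L_g$ differs from $\lambda$ only at $x_Vx_W$, where its value is $q$. If the reduced word of $g$ does not end with $x_W^{-1}x_V^{-1}$, then the last letter of $x_Vx_W$ survives in $gx_Vx_W$, so the value there is still $W$, a contradiction. So $g=g'x_W^{-1}x_V^{-1}$ as a reduced word. But then $gx_V=g'x_W^{-1}$ ends with an inverse letter, and $\lambda(gx_V)=0\ne V=\lambda(x_V)$. Thus $\lambda\circ L_g$ also differs from $\lambda$ at $x_V$, a contradiction.

So we must add a new letter for every change at other points too. The new letters create new points, and changes at these require still newer letters. Iterating countably many times closes the circle.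

\section{A free group on which finite changes are translations}\label{sec:group}

For a set $Y$, let $\mathrm{Fin}(Y,Q)$ be the set of finite partial functions from $Y$ to $Q$. For $\mu:Y\to Q$ and $p\in\mathrm{Fin}(Y,Q)$, let $\mu[p]:Y\to Q$ be the function that equals $p$ on $\mathrm{dom}\,p$ and $\mu$ elsewhere.

We want letters $x_p$ with $\lambda\circ L_{x_p}=\lambda[p]$ for every finite partial function $p$ on the group that these letters generate. Put $X_0=\emptyset$ and $F_0=\{1\}$, and inductively let
\[
X_{n+1}=\{x_p:p\in\mathrm{Fin}(F_n,Q)\},\qquad F_{n+1}=\text{the free group on }X_{n+1},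
\]
where $x_p\ne x_q$ for $p\neq q$. Inductively $X_n\subseteq X_{n+1}$ and $F_n\subseteq F_{n+1}$. Put $X=\bigcup_nX_n$ and $F=\bigcup_nF_n$, the free group on $X$. A finite subset of $F$ lies in some $F_n$, so
\[
X=\{x_p:p\in\mathrm{Fin}(F,Q)\}.
\]
Since $|Q|=\mathfrak c$, we have $|X_n|=|F_n|=\mathfrak c$ for all $n\ge1$, and hence $|X|=|F|=\mathfrak c$. The stepwise construction guarantees the following.

\begin{lemma}\label{lem:fresh}
The letter $x_p$ and its inverse do not occur in the reduced word of any element of $\mathrm{dom}\,p$.
\end{lemma}
\begin{proof}
Let $n$ be least with $\mathrm{dom}\,p\subseteq F_n$. Elements of $\mathrm{dom}\,p$ are reduced words in the letters of $X_n$ and their inverses. But $x_p\notin X_n$: this is trivial if $n=0$, and if $n\ge1$ it holds because $p\notin\mathrm{Fin}(F_{n-1},Q)$.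
\end{proof}

Define $\lambda:F\to Q$ by recursion on the length of reduced words: $\lambda(1)=0$ and
\begin{align}
\lambda(x_py)&=\begin{cases}p(y)&\text{if }y\in\mathrm{dom}\,p,\\ \lambda(y)&\text{otherwise,}\end{cases}&&\text{if $x_py$ is reduced;}\label{eq:pos}\\
\lambda(x_p^{-1}y)&=\lambda(y),&&\text{if $x_p^{-1}y$ is reduced.}\label{eq:neg}
\end{align}
Here \eqref{eq:pos} is just the desired identity $\lambda(x_py)=\lambda[p](y)$ where no cancellation occurs. When $y=x_p^{-1}z$ does cancel, the identity reads $\lambda(z)=\lambda[p](x_p^{-1}z)$, and this is what \eqref{eq:neg} provides, so long as $x_p^{-1}z\notin\mathrm{dom}\,p$; otherwise it would demand $\lambda(z)=p(x_p^{-1}z)$, which could fail. Lemma~\ref{lem:fresh} excludes that case. On the subgroup generated by the letters $x_p$ with $\mathrm{dom}\,p=\{1\}$, the function $\lambda$ is the last-letter function of Section~\ref{ssec:last}.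

Let $M$ be the set of functions $F\to Q$ that differ from $\lambda$ at only finitely many points.

\begin{proposition}\label{prop:lambda}
\begin{enumerate}
\item[(a)] $\lambda\circ L_{x_p}=\lambda[p]$ for every $p\in\mathrm{Fin}(F,Q)$.
\item[(b)] For every $g\in F$, the functions $\lambda\circ L_g$ and $\lambda$ differ at only finitely many points.
\item[(c)] $M=\{\lambda\circ L_g:g\in F\}$.
\end{enumerate}
\end{proposition}
\begin{proof}
(a) Let $y\in F$. If $x_py$ is reduced, then $\lambda(x_py)=\lambda[p](y)$ by \eqref{eq:pos}. Otherwise $y=x_p^{-1}z$ as a reduced word, $x_py=z$, and $\lambda(y)=\lambda(z)$ by \eqref{eq:neg}. By Lemma~\ref{lem:fresh}, $y\notin\mathrm{dom}\,p$. So $\lambda(x_py)=\lambda(z)=\lambda(y)=\lambda[p](y)$.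

(b) Let $N$ be the set of $g\in F$ with this property. By (a), $N$ contains every $x_p$, so it suffices to show that $N$ is a subgroup. Let $\lambda\circ L_g=\lambda$ off a finite set $D$ and $\lambda\circ L_h=\lambda$ off a finite set $D'$. If $y\notin h^{-1}D\cup D'$, then $\lambda(ghy)=\lambda(hy)=\lambda(y)$, so $gh\in N$. If $y\notin gD$, then $g^{-1}y\notin D$ and $\lambda(y)=\lambda(g\,g^{-1}y)=\lambda(g^{-1}y)$, so $g^{-1}\in N$.

(c) The inclusion $\supseteq$ is (b). Conversely, every $\mu\in M$ has the form $\lambda[p]$ with $p\in\mathrm{Fin}(F,Q)$, and $\lambda[p]=\lambda\circ L_{x_p}$ by (a).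
\end{proof}

\section{The tree with one twin}\label{sec:trees}

\subsection{The trees $T(\mu)$}
The Cayley graph of $F$ with respect to $X$ has vertex set $F$ and an edge between $g$ and $gx$ for all $g\in F$, $x\in X$. As $X$ is a basis of $F$, it is a tree. We mark its edges so that their direction and their label $x$ can be recognized, and we hang branches at its vertices.

Fix pairwise distinct sets $A_x,A'_x\subseteq\mathbb N$ $(x\in X)$; this is possible as $|X|=\mathfrak c$. For $\mu:F\to Q$ let $T(\mu)$ consist of
\begin{itemize}
\item the vertices $g\in F$;
\item for each $(g,x)\in F\times X$, a path $g,\ a_{g,x},\ b_{g,x},\ gx$ with new inner vertices, a copy of $E_{A_x}$ whose root is joined to $a_{g,x}$, and a copy of $E_{A'_x}$ whose root is joined to $b_{g,x}$;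
\item for each $g\in F$ with $\mu(g)\ne0$, a copy $\Lambda_g$ of $\mu(g)$ whose root is joined to $g$.
\end{itemize}
See Figure~\ref{fig:edge}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw (0,0)--(7.5,0);
\foreach \x in {0,2.5,5,7.5} \fill (\x,0) circle (2pt);
\node[above left] at (0,0) {$g$};
\node[above right] at (7.5,0) {$gx$};
\node[below] at (2.5,0) {$a_{g,x}$};
\node[below] at (5,0) {$b_{g,x}$};
\foreach \x in {2.5,5} {
 \draw (\x,0)--(\x,2.2);
 \draw[dotted,thick] (\x,2.2)--(\x,2.7);
 \foreach \y in {0.6,1.2,1.8} \fill (\x,\y) circle (1.5pt);
 \node[left] at (\x,0.6) {\footnotesize $r_0$};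
 \node[left] at (\x,1.2) {\footnotesize $r_1$};
 \node[left] at (\x,1.8) {\footnotesize $r_2$};
}
\draw (2.5,1.2)--(3,1.2); \fill (3,1.2) circle (1.5pt);
\draw (5,1.8)--(5.5,1.8); \fill (5.5,1.8) circle (1.5pt);
\node[above] at (2.5,2.7) {$E_{A_x}$};
\node[above] at (5,2.7) {$E_{A'_x}$};
\foreach \x in {0,7.5} {
 \draw (\x,0)--(\x,-0.5);
 \fill (\x,-0.5) circle (1.5pt);
 \draw (\x,-0.5)--(\x-0.5,-1.3)--(\x+0.5,-1.3)--cycle;
}
\node[below] at (0,-1.3) {$\Lambda_g$};
\node[below] at (7.5,-1.3) {$\Lambda_{gx}$};
\end{tikzpicture}
\caption{The part of $T(\mu)$ belonging to the edge from $g$ to $gx$ of the Cayley graph, drawn for $0\in A_x$ (leaf at $r_1$) and $0\notin A'_x$ (leaf at $r_2$). The coding trees at $a_{g,x}$ and $b_{g,x}$ show the label $x$ and the direction of the edge; the branches $\Lambda_g$ and $\Lambda_{gx}$ are copies of $\mu(g)$ and $\mu(gx)$ and are absent if these labels are $0$.}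
\label{fig:edge}
\end{figure}

Clearly $T(\mu)$ is a tree, and its cardinality is $\mathfrak c$. Let $B$ be the part of $T(\mu)$ outside all $\Lambda_g$. It is a subtree that does not depend on $\mu$. The vertices $g\in F$ have infinite degree; all other vertices have degree at most $3$, because in a branch every vertex has one neighbor above it and at most two children. The distance in $T(\mu)$ of two elements of $F$ is three times their distance in the Cayley graph.

\begin{lemma}\label{lem:embed}
Let $\mu,\nu:F\to Q$.
\begin{enumerate}
\item[(a)] Let $\varphi:T(\mu)\to T(\nu)$ be an embedding. Then there is $h\in F$ with $\varphi|_F=L_h$. Moreover $\varphi(B)=B$, and for every $g\in F$ we have $\mu(g)\le\nu(hg)$; if $\mu(g)\ne0$, then $\varphi$ maps $\Lambda_g$ into $\Lambda_{hg}$, root to root.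
\item[(b)] If $h\in F$ and $\mu(g)\le\nu(hg)$ for all $g\in F$, then there is an embedding $\varphi:T(\mu)\to T(\nu)$ with $\varphi|_F=L_h$. If $\mu=\nu\circ L_h$, then $T(\mu)\cong T(\nu)$.
\end{enumerate}
\end{lemma}
\begin{proof}
(a) Embeddings do not decrease degrees, so $\varphi(F)\subseteq F$. Let $g\in F$ and $x\in X$. Since $\varphi(g)$ and $\varphi(gx)$ are elements of $F$ at distance $3$, we have $\varphi(gx)=\varphi(g)y^{\varepsilon}$ with $y\in X$ and $\varepsilon=\pm1$, and the path from $g$ to $gx$ is mapped onto the path from $\varphi(g)$ to $\varphi(gx)$.

\emph{Directions are preserved.} Suppose $\varepsilon=-1$. Then $\varphi(g)=\varphi(gx)y$, and the path from $\varphi(g)$ to $\varphi(gx)$ is $\varphi(g),\ b_{\varphi(gx),y},\ a_{\varphi(gx),y},\ \varphi(gx)$. So $\varphi(a_{g,x})=b_{\varphi(gx),y}$. The third neighbor of $a_{g,x}$, the root of a copy of $E_{A_x}$, must go to the third neighbor of $b_{\varphi(gx),y}$, the root of a copy of $E_{A'_y}$. The rest of the first coding tree is connected to its root without passing through $a_{g,x}$, so it is mapped into the second coding tree. Hence $E_{A_x}\le E_{A'_y}$, which contradicts Lemma~\ref{lem:code}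 since $A_x\ne A'_y$.

\emph{Labels are preserved.} So $\varepsilon=1$ and $\varphi(a_{g,x})=a_{\varphi(g),y}$. In the same way the coding tree at $a_{g,x}$ is mapped into the one at $a_{\varphi(g),y}$, so $E_{A_x}\le E_{A_y}$, whence $A_x=A_y$ and $y=x$.

Thus $\varphi(gx)=\varphi(g)x$ for all $g\in F$, $x\in X$. Replacing $g$ by $gx^{-1}$ gives $\varphi(gx^{-1})=\varphi(g)x^{-1}$. Therefore $\varphi(g)=hg$ for all $g$, where $h=\varphi(1)$. Also $\varphi(a_{g,x})=a_{hg,x}$ and $\varphi(b_{g,x})=b_{hg,x}$, and the coding trees at these vertices are mapped into, hence by Lemma~\ref{lem:lf} onto, the isomorphic coding trees at their images. As $L_h$ is a permutation of $F$, we get $\varphi(B)=B$.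

\emph{Branches.} The neighbors of $g$ in $B$ are the vertices $a_{g,x}$ and $b_{gx^{-1},x}$ with $x\in X$, and $\varphi$ maps them onto the neighbors of $hg$ in $B$. If $\mu(g)\neq0$, the root of $\Lambda_g$ is one further neighbor of $g$, and the only place left for it is the root of $\Lambda_{hg}$; so $\nu(hg)\ne0$. By connectedness, $\Lambda_g$ is mapped into $\Lambda_{hg}$, root to root. Hence $\mu(g)\le\nu(hg)$. If $\mu(g)=0$ this is trivial.

(b) The maps $g\mapsto hg$, $a_{g,x}\mapsto a_{hg,x}$, $b_{g,x}\mapsto b_{hg,x}$ extend to an automorphism of $B$, since the coding trees at $a_{g,x}$ and $b_{g,x}$ do not depend on $g$. For all $g$ with $\mu(g)\ne0$, add rooted embeddings $\Lambda_g\to\Lambda_{hg}$, or rooted isomorphisms if $\mu=\nu\circ L_h$.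
\end{proof}

\subsection{Proof of Theorem~\ref{thm:one}}
Let $T=T(\lambda)$.

\emph{The kernel is moved.} Let $p=\{(1,\mathrm T_2)\}$. Since $\lambda(1)=0$, Proposition~\ref{prop:lambda}(a) gives $\lambda\le\lambda[p]=\lambda\circ L_{x_p}$ pointwise. By Lemma~\ref{lem:embed} there is an embedding $f$ of $T$ with $f|_F=L_{x_p}$; it satisfies $f(B)=B$, and $f(\Lambda_g)\subseteq\Lambda_{x_pg}$ whenever $\lambda(g)\ne0$. As $\lambda(x_p)=\mathrm T_2$, the branch $\Lambda_{x_p}$ is a copy of $\mathrm T_2$; in particular $T$ is non-scattered and $V(\Lambda_{x_p})\subseteq Ker(T)$. Only $\Lambda_1$ could be mapped into $\Lambda_{x_p}$, and there is no branch at $1$ since $\lambda(1)=0$. So $f(T)$ is disjoint from $\Lambda_{x_p}$, and $f(Ker(T))\ne Ker(T)$.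

\emph{There is only one twin.} By Lemma~\ref{lem:sandwich} it suffices to consider a subtree $R$ with $\varphi(T)\subseteq R\subseteq T$ for some embedding $\varphi$ of $T$. Let $h$ be as in Lemma~\ref{lem:embed}(a). Then $B=\varphi(B)\subseteq R$. As $R$ is connected and contains $g$, the intersection $R\cap\Lambda_g$ is empty or a subtree containing the root of $\Lambda_g$. Let $\mu(g)\in Q$ be its type, with $\mu(g)=0$ if it is empty or if there is no $\Lambda_g$. Then $R\cong T(\mu)$. Since $\varphi$ maps $\Lambda_g$, if present, into $R\cap\Lambda_{hg}$, root to root, we have
\begin{equation}\label{eq:squeeze}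
\lambda(g)\le\mu(hg)\le\lambda(hg)\qquad\text{for all }g\in F.
\end{equation}
By Proposition~\ref{prop:lambda}(b), the outer terms agree for all but finitely many $g$. For those $g$ we have $\mu(hg)=\lambda(hg)$, because $Q$ is a partial order and not merely a quasi-order. As $g$ runs through $F$, so does $hg$; hence $\mu$ differs from $\lambda$ at only finitely many points, that is, $\mu\in M$. By Proposition~\ref{prop:lambda}(c), $\mu=\lambda\circ L_k$ for some $k\in F$, and Lemma~\ref{lem:embed}(b) gives $R\cong T(\mu)\cong T(\lambda)=T$. \qed

\section{Exactly $n$ twins, in every cardinality from $\mathfrak c$ on}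

In the previous section the twins of $T(\lambda)$ were trees $T(\mu)$ with $\mu\in M$, and all of these were isomorphic because left translations connect any two elements of $M$. To get $n$ twins, we allow only the translations by elements of a subgroup $H$, the kernel of a homomorphism $\chi$ from $F$ onto $\mathbb Z/n$, so that $M$ breaks up into $n$ classes. To reach an arbitrary cardinality $\kappa\ge\mathfrak c$, we add $\kappa$ leaves at suitable vertices: a twin must keep $\kappa$ of them at each such vertex, so they do not create new twins. Fix $\kappa\ge\mathfrak c$ and $n\ge1$, and keep $Q,X,F,\lambda,M$ from above.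

\subsection{Counting one-vertex branches modulo $n$}
Let $t:Q\to\mathbb Z/n$ with $t(\bullet)=1$ and $t(q)=0$ for $q\ne\bullet$. For $\mu\in M$ and $g\in F$ put
\[
\tau(\mu)=\sum_{y\in F}\bigl(t(\mu(y))-t(\lambda(y))\bigr),\qquad \chi(g)=\tau(\lambda\circ L_g).
\]
The sum has only finitely many non-zero terms for $\mu\in M$, and $\lambda\circ L_g\in M$ by Proposition~\ref{prop:lambda}. So $\tau(\mu)$ is the net change, modulo $n$, in the number of one-vertex branches.

\begin{lemma}\label{lem:chi}
If $\nu\in M$ and $h\in F$, then $\nu\circ L_h\in M$ and $\tau(\nu\circ L_h)=\tau(\nu)+\chi(h)$. In particular $\chi:F\to\mathbb Z/n$ is a homomorphism.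
\end{lemma}
\begin{proof}
By Proposition~\ref{prop:lambda}(c), $\nu=\lambda\circ L_g$ for some $g$, so $\nu\circ L_h=\lambda\circ L_{gh}\in M$. Moreover
\[
\tau(\nu\circ L_h)=\sum_{y\in F}\bigl(t(\nu(hy))-t(\lambda(hy))\bigr)+\sum_{y\in F}\bigl(t(\lambda(hy))-t(\lambda(y))\bigr),
\]
where both sums are finite. The first is $\tau(\nu)$, after replacing $hy$ by $y$, and the second is $\chi(h)$. For $\nu=\lambda\circ L_g$ the formula reads $\chi(gh)=\chi(g)+\chi(h)$.
\end{proof}

Put $H=\ker\chi$. To exclude translations by elements outside $H$, we write the value $\chi(g)$ into the marks at $g$.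

\subsection{The trees $T^*(\mu)$}
Fix pairwise distinct sets $A_{x,i},A'_{x,i}\subseteq\mathbb N$ for $x\in X$ and $i\in\mathbb Z/n$. For $A\subseteq\mathbb N$ let $E^\kappa_A$ be $E_A$ with $\kappa$ additional leaves attached to the root $r_0$. Define $T^*(\mu)$ like $T(\mu)$, except that for the pair $(g,x)$, with $i=\chi(g)$, the coding tree at $a_{g,x}$ is $E_{A_{x,i}}$ and the coding tree at $b_{g,x}$ is $E^\kappa_{A'_{x,i}}$. Then $T^*(\mu)$ has cardinality $\kappa$. Lemma~\ref{lem:code} extends: \emph{if $E$ is $E_A$ or $E_A^\kappa$, and $E'$ is $E_B$ or $E_B^\kappa$, then $E\le E'$ implies $A=B$.} Indeed, $r_0r_1\dots$ is still the only ray from the root, and the leaves that encode $A$ and $B$ sit only at $r_j$ with $j\ge1$, so the proof applies unchanged.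

Let $B^*$ be the part of $T^*(\mu)$ outside the branches $\Lambda_g$; it does not depend on $\mu$.

\begin{lemma}\label{lem:embedstar}
Let $\mu,\nu:F\to Q$.
\begin{enumerate}
\item[(a)] Let $\varphi:T^*(\mu)\to T^*(\nu)$ be an embedding. Then $\varphi|_F=L_h$ for some $h\in H$. Moreover $\varphi(B^*)\subseteq B^*$, and $\varphi(B^*)$ contains all of $B^*$ except possibly some of the $\kappa$ additional leaves at the roots of the coding trees at the vertices $b_{g,x}$; at each such root it contains $\kappa$ of these leaves. For every $g\in F$ we have $\mu(g)\le\nu(hg)$; if $\mu(g)\neq 0$, then $\varphi$ maps $\Lambda_g$ into $\Lambda_{hg}$, root to root. If $\varphi$ is an isomorphism, then $\mu=\nu\circ L_h$.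
\item[(b)] If $h\in H$ and $\mu(g)\le\nu(hg)$ for all $g\in F$, then there is an embedding $\varphi:T^*(\mu)\to T^*(\nu)$ with $\varphi|_F=L_h$. If $\mu=\nu\circ L_h$ with $h\in H$, then $T^*(\mu)\cong T^*(\nu)$.
\end{enumerate}
\end{lemma}
\begin{proof}
(a) The elements of $F$ are no longer the only vertices of infinite degree, but they are exactly the vertices with infinitely many neighbors of degree at least $3$. Indeed, $g\in F$ is adjacent to all $a_{g,x}$, which have degree $3$. The root $r_0$ of the coding tree at some $b_{g,x}$ has, apart from leaves, only the neighbors $b_{g,x}$ and $r_1$. All other vertices outside $F$ have finite degree. Since embeddings do not decrease degrees, $\varphi(F)\subseteq F$.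

Let $g\in F$, $x\in X$. As in Lemma~\ref{lem:embed}, distances give $\varphi(gx)=\varphi(g)y^{\varepsilon}$ with $y\in X$, $\varepsilon=\pm1$. The vertices $a_{g,x}$ and $b_{g,x}$ still have degree $3$, so the coding tree at $a_{g,x}$, with code $A_{x,\chi(g)}$, is mapped by a rooted embedding into the coding tree at $\varphi(a_{g,x})$. If $\varepsilon=-1$, the latter has a code of the form $A'_{y,i}$, which is different from $A_{x,\chi(g)}$, contradicting the extended Lemma~\ref{lem:code}. So $\varepsilon=1$ and the latter has code $A_{y,\chi(\varphi(g))}$. Therefore $y=x$ and $\chi(\varphi(g))=\chi(g)$. As before, $\varphi|_F=L_h$ with $h=\varphi(1)$, and $\chi(h)=\chi(1)=0$, so $h\in H$.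

We have $\varphi(a_{g,x})=a_{hg,x}$ and $\varphi(b_{g,x})=b_{hg,x}$. Since $\chi(hg)=\chi(g)$, the coding trees at these vertices are isomorphic to those at their images, and they are mapped into them, root to root. At $a_{g,x}$, the coding tree is locally finite and is mapped onto its counterpart by Lemma~\ref{lem:lf}. At $b_{g,x}$, the coding tree is mapped into its counterpart with $r_j\mapsto r_j$ for all $j$; for $j\ge1$ there is at most one leaf at $r_j$, and it goes to the leaf at $r_j$. The $\kappa$ leaves at $r_0$ go to $\kappa$ leaves at $r_0$. As $L_h$ is a permutation of $F$, this proves the statements about $\varphi(B^*)$.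

The neighbors $a_{g,x}$, $b_{gx^{-1},x}$ $(x\in X)$ of $g$ are mapped onto the corresponding neighbors of $hg$. So, as in Lemma~\ref{lem:embed}, if $\mu(g)\neq0$ then $\nu(hg)\ne0$ and $\Lambda_g$ is mapped into $\Lambda_{hg}$, root to root. Hence $\mu(g)\le\nu(hg)$ for all $g$. If $\varphi$ is an isomorphism, then $\varphi^{-1}|_F=L_{h^{-1}}$, and what we proved, applied to $\varphi^{-1}$, gives $\nu(hg)\le\mu(g)$. So $\mu(g)=\nu(hg)$ by antisymmetry.

(b) Since $\chi(hg)=\chi(g)$ for $h\in H$, the map $L_h$ preserves all codes and extends to an automorphism of $B^*$. For all $g$ with $\mu(g)\ne0$, add rooted embeddings $\Lambda_g\to\Lambda_{hg}$, or rooted isomorphisms if $\mu=\nu\circ L_h$.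
\end{proof}

\subsection{Proof of Theorem~\ref{thm:n}}
Let $T^*=T^*(\lambda)$, a tree of cardinality $\kappa$.

\medskip\noindent\emph{Step 1. The kernel is moved.} Let $p=\{(1,\mathrm T_2)\}$. Then $\chi(x_p)=\tau(\lambda[p])=t(\mathrm T_2)-t(0)=0$, so $x_p\in H$, and $\lambda\le\lambda[p]=\lambda\circ L_{x_p}$. By Lemma~\ref{lem:embedstar}(b) there is an embedding $f$ of $T^*$ with $f|_F=L_{x_p}$. By part (a), it maps $B^*$ into $B^*$ and each branch $\Lambda_g$ into $\Lambda_{x_pg}$. As there is no branch at $1$, the image misses $\Lambda_{x_p}$, which is a copy of $\mathrm T_2$. Hence $T^*$ is non-scattered and $f(Ker(T^*))\ne Ker(T^*)$.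

\medskip\noindent\emph{Step 2. Every twin of $T^*$ is isomorphic to $T^*(\mu)$ for some $\mu\in M$.} By Lemma~\ref{lem:sandwich}, let $\varphi(T^*)\subseteq R\subseteq T^*$ with an embedding $\varphi$ of $T^*$, and let $h$ be as in Lemma~\ref{lem:embedstar}(a). Then $R$ contains all of $B^*$ except possibly some additional leaves at the roots of coding trees, and it keeps $\kappa$ of them at each such root. So $R\cong T^*(\mu)$, where $\mu(g)$ is the type of $R\cap\Lambda_g$, with $\mu(g)=0$ if this is empty or there is no $\Lambda_g$. Again $\lambda(g)\le\mu(hg)\le\lambda(hg)$ for all $g$ and, exactly as after \eqref{eq:squeeze}, $\mu\in M$.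

\medskip\noindent\emph{Step 3. For $\mu,\nu\in M$: $T^*(\mu)\cong T^*(\nu)$ if and only if $\tau(\mu)=\tau(\nu)$.} If the trees are isomorphic, then $\mu=\nu\circ L_h$ with $h\in H$ by Lemma~\ref{lem:embedstar}(a), and $\tau(\mu)=\tau(\nu)+\chi(h)=\tau(\nu)$ by Lemma~\ref{lem:chi}. Conversely, let $\tau(\mu)=\tau(\nu)$. By Proposition~\ref{prop:lambda}(c), $\mu=\lambda\circ L_g$ and $\nu=\lambda\circ L_{g'}$ for some $g,g'\in F$, and $\chi(g)=\tau(\mu)=\tau(\nu)=\chi(g')$. So $h=g'^{-1}g$ lies in $H$, and $\nu\circ L_h=\lambda\circ L_{g'h}=\lambda\circ L_g=\mu$. By Lemma~\ref{lem:embedstar}(b), $T^*(\mu)\cong T^*(\nu)$.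

\medskip\noindent\emph{Step 4. For all $\mu,\mu'\in M$, $T^*(\mu)$ embeds in $T^*(\mu')$; in particular each $T^*(\mu)$ is a twin of $T^*$.} By \eqref{eq:neg}, $\lambda(x_\emptyset^{-k})=\lambda(1)=0$ for all $k\ge0$, where $x_\emptyset$ is the letter belonging to the empty partial function. So $\lambda$, and with it $\mu$, takes the value $0$ at infinitely many points. Changing one value $0$ of a function in $M$ to $\bullet$ increases $\tau$ by $1$. So by changing fewer than $n$ zeros of $\mu$ to $\bullet$ we obtain $\nu\in M$ with $\tau(\nu)=\tau(\mu')$. As $\mu\le\nu$ pointwise, $T^*(\mu)$ embeds in $T^*(\nu)$ by Lemma~\ref{lem:embedstar}(b) with $h=1$, and $T^*(\nu)\cong T^*(\mu')$ by Step 3.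

\medskip\noindent\emph{Conclusion.} By Steps 2 and 4, the twins of $T^*$ are, up to isomorphism, the trees $T^*(\mu)$ with $\mu\in M$. By Step 3, their isomorphism types correspond to the values of $\tau$ on $M$. All $n$ elements of $\mathbb Z/n$ occur as values: change $0,1,\dots,n-1$ zeros of $\lambda$ to $\bullet$. (As $M=\{\lambda\circ L_g:g\in F\}$, this also shows that $\chi$ is onto.) Hence $T^*$ has exactly $n$ twins. \qed

\begin{thebibliography}{1}
\bibitem{LPS} Claude Laflamme, Maurice Pouzet, and Norbert Sauer, \emph{Invariant subsets of scattered trees. An application to the tree alternative property of Bonato and Tardif}, arXiv:1508.01123 (2015).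
\end{thebibliography}

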